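\title{The pseudoeffective cone of surfaces on $\overline{\mathcal{A}}_3$}

\begin{abstract}
Let $\overline{\mathcal{A}}_3$ be the perfect cone (equivalently, second Voronoi) compactification of the moduli space of complex principally polarized abelian threefolds. We prove that the cone of effective surfaces on $\overline{\mathcal{A}}_3$ is closed and is generated by five explicit classes in the four-dimensional space $H_4(\overline{\mathcal{A}}_3,\mathbb{R})$: three surfaces of decomposable abelian varieties and the two two-dimensional boundary strata. We determine its five facets and its dual cone. The proof expresses the sum of the self-intersections of the boundary components of a level cover through nef classes pulled back from genus two, and bounds the result from both sides by counting vanishing theta constants.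
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

For a projective variety $X$, the \emph{effective cone} $\mathrm{Eff}_k(X)\subset H_{2k}(X,\mathbb{R})$ is the cone generated by the classes of $k$-dimensional subvarieties, and the \emph{pseudoeffective cone} $\overline{\mathrm{Eff}}_k(X)$ is its closure. To describe such a cone one needs two things: subvarieties that span its extremal rays, and cohomology classes that are nonnegative on all subvarieties and cut out its facets.

Let $\mathcal{A}_g$ be the moduli space of complex principally polarized abelian varieties (ppav) of dimension $g$. In genus $3$ the perfect cone and the second Voronoi toroidal compactifications coincide. We write $X=\overline{\mathcal{A}}_3$ for this compactification and $\overline{\mathcal{A}}_1\cong\mathbb{P}^1$, $\overline{\mathcal{A}}_2$ for the corresponding ones in lower genus. The space $X$ is stratified by strata $\beta(C)$, indexed by the $\mathrm{Sp}(6,\mathbb{Z})$-equivalence classes of cones $C$ of the defining fan; a cone of dimension $r$ gives a stratum of codimension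 $r$. Three cones appear in the statement:
\[
1{+}1=\langle x_1^2,x_2^2\rangle,\qquad
K3{+}1=\langle x_1^2,x_2^2,(x_1-x_2)^2,x_3^2\rangle,\qquad
C4=\langle x_1^2,x_2^2,(x_1-x_3)^2,(x_2-x_3)^2\rangle .
\]
In every genus, $L$ denotes the Hodge class, $D$ the class of the boundary divisor, and $M=12L-D$. The classes $L$ and $M$ are nef. For $0<i<g$ let $N:\overline{\mathcal{A}}_i\times\overline{\mathcal{A}}_{g-i}\to\overline{\mathcal{A}}_g$ be the finite morphism that normalizes the locus of decomposable abelian varieties; for $i=g-i$ it is the $2:1$ map to the symmetric product. Fix a point $[B]\in\overline{\mathcal{A}}_1$.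

The simplest case of the question concerns curves on $\overline{\mathcal{A}}_2$. There $H_2$ is a plane with coordinates $L$ and $M$, and every curve lies in the quadrant $L,M\ge0$. The curve $C_A=N(\overline{\mathcal{A}}_1\times[B])$ of products of an elliptic curve with a fixed one lies on the axis $M=0$. The curve $C_F$ of torus rank $1$ semi-abelic surfaces over a fixed elliptic curve lies on the axis $L=0$. So the effective cone of curves is the whole quadrant, with extremal rays $C_A$ and $C_F$ (Lemma~\ref{lem:g2cones}).

For surfaces on $X$ the nef classes no longer suffice. It is known that $H^4(X,\mathbb{R})\cong\mathbb{R}^4$, with generators $L^2$, $LM$, $M^2$ and the class $\beta_2$ of $\overline{\beta(1{+}1)}$. The products $L^2,LM,M^2$ are nonnegative on every surface, but they say nothing about the fourth coordinate. Genus $2$ suggests where to look for extremal rays, namely among the surfaces on which $L$ or $M$ degenerates. In the decomposable locus one can multiply $\overline{\mathcal{A}}_1$ by an extremal curve, or a point by the boundary: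
\[
S_A=N(\overline{\mathcal{A}}_1\times C_A),\qquad S_F=N(\overline{\mathcal{A}}_1\times C_F),\qquad S_D=N([B]\times\partial\overline{\mathcal{A}}_2).
\]
These parametrize, respectively, products of three elliptic curves one of which is fixed, products of an elliptic curve with a torus rank $1$ semi-abelic surface over a fixed elliptic curve, and products of a fixed elliptic curve with a singular semi-abelic surface. Deep in the boundary, where $L$ is trivial, lie the two two-dimensional strata, with closures $\overline{\beta(K3{+}1)}$ and $\overline{\beta(C4)}$. It is known that each of these five surfaces spans an extremal ray of $\mathrm{Eff}_2(X)$: if such a class $S$ equals $S_1+S_2$ with $S_1,S_2\in\mathrm{Eff}_2(X)$, then $S_1$ and $S_2$ are multiples of $S$. Five extremal rays in a four-dimensional space cannot span a simplicial cone. The problem, posed by Grushevsky and Hulek \cite{GH}, is whether there is anything else: is $\overline{\mathrm{Eff}}_2(X)$ the non-simplicial polyhedral cone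
\[
\mathcal{C}:=\mathbb{R}_{\ge0}S_A+\mathbb{R}_{\ge0}S_F+\mathbb{R}_{\ge0}S_D+\mathbb{R}_{\ge0}\overline{\beta(C4)}+\mathbb{R}_{\ge0}\overline{\beta(K3{+}1)}\ ?
\]
We prove that it is.

\subsection{The result}

The facets of $\mathcal{C}$ are best written with a fourth coordinate other than $\beta_2$. Fix an even integer $\ell\ge4$. Let $p:Y=\overline{\mathcal{A}}_3(\ell)\to X$ be the level-$\ell$ cover compactified with the same fan; it is the quotient map for the finite group $G=\mathrm{Sp}(6,\mathbb{Z}/\ell)/\pm1$, so $p^*$ identifies $H^*(X,\mathbb{R})$ with $H^*(Y,\mathbb{R})^G$. Let $D_v$ be the irreducible components of the boundary of $Y$, and put $\Delta_v:=\ell D_v$. The class $\sum_v\Delta_v^2$ is $G$-invariant, so there is a unique $P\in H^4(X,\mathbb{R})$ with $p^*P=\sum_v\Delta_v^2$. Put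
\[
f_1=\tfrac12(7M^2-P),\qquad f_2=\tfrac12(P+5M^2),\qquad f_3=\tfrac12(P+M^2)+4LM .
\]

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] $\overline{\mathrm{Eff}}_2(X)=\mathrm{Eff}_2(X)$ is the cone generated by $S_A,S_F,S_D,\overline{\beta(C4)},\overline{\beta(K3{+}1)}$. It equals $\{x\in H_4(X,\mathbb{R}): L^2,LM,f_1,f_2,f_3\ge0\}$ and is polyhedral and non-simplicial.
\item[(b)] In coordinates $(L^2,LM,M^2,P)$, up to positive multiples,
\begin{gather*}
S_A=(1,0,0,0),\qquad S_F=(0,1,0,0),\qquad S_D=(0,1,2,-10),\\
\overline{\beta(K3{+}1)}=(0,0,1,-1),\qquad\overline{\beta(C4)}=(0,0,1,7).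
\end{gather*}
For these multiples $S_D+\overline{\beta(C4)}=S_F+3\,\overline{\beta(K3{+}1)}$.
\item[(c)] The cone of classes in $H^4(X,\mathbb{R})$ that are nonnegative on all surfaces is generated by $L^2,LM,f_1,f_2,f_3$.
\item[(d)] An irreducible surface that meets $\mathcal{A}_3$ and is not contained in $N(\overline{\mathcal{A}}_1\times\overline{\mathcal{A}}_2)$ has class in the interior of the cone.
\end{enumerate}
\end{theorem}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\coordinate (F) at (0,0); \coordinate (Q) at (4,0);
\coordinate (K) at (5.6,1.2); \coordinate (C) at (1.6,1.2); \coordinate (A) at (2.8,3.6);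
\draw[thick] (F)--node[below]{$f_2$}(Q)--node[below right]{$f_3$}(K);
\draw[dashed] (K)--node[above,pos=0.45]{$LM$}(C)--node[below right,pos=0.55]{$f_1$}(F);
\draw[thick] (A)--(F) (A)--(Q) (A)--(K);
\draw[dashed] (A)--(C);
\fill (F) circle (1.5pt) node[left]{$S_F$};
\fill (Q) circle (1.5pt) node[below right]{$S_D$};
\fill (K) circle (1.5pt) node[right]{$\overline{\beta(K3{+}1)}$};
\fill (C) circle (1.5pt) node[above right]{$\overline{\beta(C4)}$};
\fill (A) circle (1.5pt) node[above]{$S_A$};
\end{tikzpicture}
\caption{A cross-section of the cone of effective surfaces on $\overline{\mathcal{A}}_3$ is a pyramid over a quadrilateral. The base is the facet $L^2=0$. Each edge of the base spans, together with the apex $S_A$, the facet on which the class written at that edge vanishes.}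
\label{fig:pyramid}
\end{figure}

Figure~\ref{fig:pyramid} shows the cone. The inequality $M^2\ge0$ defines no facet, because $6M^2=f_1+f_2$.

\begin{remark}
The class $P$ does not depend on $\ell$: by (b) it is determined by $P=0$ on $S_A$ and $S_F$, $P=-M^2$ on $\overline{\beta(K3{+}1)}$ and $P=7M^2$ on $\overline{\beta(C4)}$. It is related to $\beta_2$ by $P=D^2-c\beta_2$ with a constant $c>0$. Indeed, by Lemma~\ref{lem:snc} we have $p^*D^2-p^*P=2\sum_{\{u,v\}}\Delta_u\Delta_v$, and this is $2\ell^2$ times the sum of the components of $p^{-1}(\overline{\beta(1{+}1)})$.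
\end{remark}

Section~\ref{sec:method} explains the method and carries it out for surfaces that meet $\mathcal{A}_3$, assuming three statements proved later. Sections~\ref{sec:charts}--\ref{sec:toric} describe the boundary, stratum by stratum. Section~\ref{sec:five} proves (b), describes $\mathcal{C}$ by inequalities, and treats the surfaces that can be decomposed directly. Sections~\ref{sec:curves} and \ref{sec:bdsurf} treat the remaining curves and surfaces in the boundary, and Section~\ref{sec:end} assembles the proof.

\section{The method}\label{sec:method}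

\subsection{Conventions}

A class and its pullback to a level cover carry the same letter. If $S\subset X$ is an irreducible surface and $T$ is a component of $p^{-1}(S)$, then $p_*[T]$ is a positive multiple of $[S]$, and $\alpha\cdot p_*[T]=p^*\alpha\cdot[T]$. So it suffices to work with irreducible surfaces $T\subset Y$, where $Y$ is smooth; a product of two divisor classes means its degree on $T$. The symbol $\equiv$ between classes denotes numerical equivalence. We put $X^{\mathrm{dec}}:=N(\overline{\mathcal{A}}_1\times\overline{\mathcal{A}}_2)$, and a subvariety of a level cover \emph{lies over} a subset of the quotient if its image is contained in that subset. The \emph{torus rank} of a point is the rank of the lattice spanned by the linear forms $\xi$ whose squares span the cone of its stratum. The points of $D_v$ of torus rank exactly $1$ form a dense open subset $D_v^\circ$. Up to level structure, such a point is a pair $(B,z)$ with $B\in\mathcal{A}_{g-1}$ and $z\in B$, taken modulo $\pm1$ in $\overline{\mathcal{A}}_g$.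

Our inequalities for surfaces come from inequalities for curves that hold only away from some special locus. The next lemma is the bridge.

\begin{lemma}\label{lem:A}
Let $T$ be an irreducible projective surface, $A$ a nef rational class on $T$, and $Z$ the class of a $\mathbb{Q}$-line bundle. Suppose that $Z\cdot C\ge0$ for all irreducible curves $C\subset T$ not contained in some proper closed subset $T'\subsetneq T$. Then $A\cdot Z\ge0$.
\end{lemma}

\begin{proof}
Let $A_0$ be ample and $0<\epsilon\in\mathbb{Q}$. Then $A+\epsilon A_0$ is ample. By Bertini's theorem a general member of a very ample multiple is supported on an irreducible curve, and this curve is not one of the finitely many curves in $T'$. So $(A+\epsilon A_0)Z\ge0$; let $\epsilon\to0$.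
\end{proof}

\subsection{Three inputs}

To evaluate $P=\sum\Delta_v^2$ we need the normal bundles of the boundary components. They are governed by the moduli space of one genus less.

\begin{proposition}\label{prop:bd}
Let $g\in\{2,3\}$ and let $D_v$ be a boundary component of $\overline{\mathcal{A}}_g(\ell)$. The map $D_v^\circ\to\mathcal{A}_{g-1}(\ell)$, $(B,z)\mapsto B$, extends to a morphism $\pi_v:D_v\to\overline{\mathcal{A}}_{g-1}(\ell)$ with
\[
L|_{D_v}=\pi_v^*L,\qquad \sum_{u\ne v}\Delta_u|_{D_v}=\pi_v^*D .
\]
Put $\mu_v:=\pi_v^*M$ and $\nu_v:=M|_{D_v}-\mu_v$. Then $\mu_v$ is nef and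
\begin{equation}\label{eq:normal}
\Delta_v|_{D_v}=\mu_v-M=-\nu_v .
\end{equation}
\end{proposition}

The nef class $\mu_v$ is in turn bounded above by $M$.

\begin{proposition}\label{prop:nef}
For $g=3$ the class $2M-\mu_v=M+\nu_v$ is nef on $D_v$.
\end{proposition}

The third input improves $M\ge0$, that is $12L-D\ge0$, for curves with a general point in the interior.

\begin{proposition}\label{prop:slope}
Let $C\subset Y$ be an irreducible curve that meets the interior at an indecomposable ppav. Then $(\frac{28}3L-D)\cdot C\ge0$, that is, $(M-\frac83L)\cdot C\ge0$.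
\end{proposition}

The three proofs are in Sections~\ref{sec:bd}, \ref{sec:curves} and \ref{sec:theta}. Indecomposability is needed in Proposition~\ref{prop:slope}: on a curve of triple products with two factors fixed, $M$ has degree $0$ (Lemma~\ref{lem:prod}) and $L$ has positive degree.

\subsection{The key formula}

Let $T\subset Y$ be an irreducible surface and $T_v:=\Delta_v|_T$. If $T\not\subset D_v$, then $T_v$ is an effective divisor supported on $T\cap D_v$, and $\mu_v T_v$ means the degree of $\mu_v$ on it. If $T\subset D_v$, then $T_v=-\nu_v|_T$ by \eqref{eq:normal}. Put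
\begin{equation}\label{eq:R}
R:=\sum_v\mu_vT_v=\sum_{T\not\subset D_v}\mu_vT_v-\sum_{T\subset D_v}\mu_v\nu_v .
\end{equation}

\begin{lemma}\label{lem:key}
On every irreducible surface $T\subset Y$ we have $P=R-12LM+M^2$, and hence
\begin{equation}\label{eq:key}
f_3=M(M-2L)+\tfrac12R,\qquad f_2=f_3+2M(M-2L),\qquad f_1=3M^2+6LM-\tfrac12R .
\end{equation}
Moreover $L^2,LM\ge0$, and $0\le\mu_vT_v\le2MT_v$ whenever $T\not\subset D_v$.
\end{lemma}

\begin{proof}
By \eqref{eq:normal}, $\Delta_v^2\cdot T=\Delta_vT_v=(\mu_v-M)T_v$ in both cases. Since $\sum_v\Delta_v=D=12L-M$ (Lemma~\ref{lem:snc}), summation gives $P=R-M(12L-M)$. Substituting into the definitions, $f_3=\frac12(R-12LM+2M^2)+4LM$, $f_2=\frac12(R-12LM+6M^2)$ and $f_1=\frac12(6M^2+12LM-R)$, which is \eqref{eq:key}. The last sentence follows from the nefness of $L$, $M$, $\mu_v$ and $2M-\mu_v$.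
\end{proof}

\begin{example}\label{ex:g2}
In genus $2$ the computation closes up. Here $\mu_w$ is pulled back from $M\equiv0$ on the curve $\overline{\mathcal{A}}_1(\ell)$, so $\Delta_w|_{D_w}\equiv-M$, and on every surface in $\overline{\mathcal{A}}_2(\ell)$
\[
\sum_w\Delta_w^2=-M\sum_w\Delta_w=M^2-12LM .
\]
The number $R$ measures the failure of this identity in genus $3$.
\end{example}

By \eqref{eq:key}, the inequalities $f_3,f_2\ge0$ are lower bounds for $R$ and $f_1\ge0$ is an upper bound. Also $f_2\ge0$ follows from $f_3\ge0$ and $M(M-2L)\ge0$. This is why the class $M-2L=10L-D$ appears throughout.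

\subsection{Surfaces that meet the interior}

For these surfaces the second sum in \eqref{eq:R} is empty, and the whole method is visible in a few lines.

\begin{proposition}\label{prop:interior}
Let $T\subset Y$ be an irreducible surface that meets the interior and does not lie over $X^{\mathrm{dec}}$. Then $L^2,LM,f_1,f_2,f_3>0$ on $T$.
\end{proposition}

\begin{proof}
Let $T'\subsetneq T$ be the closed set of points in the boundary or over $X^{\mathrm{dec}}$. Proposition~\ref{prop:slope} applies to every irreducible curve not contained in $T'$, so Lemma~\ref{lem:A} gives $L(M-\frac83L)\ge0$ and $M(M-\frac83L)\ge0$. The surface $T$ maps generically finitely to the Satake compactification, on which $L$ is ample, so $L^2>0$. Hence $LM\ge\frac83L^2>0$ and $M(M-2L)\ge\frac23LM>0$. By Lemma~\ref{lem:key}, $0\le R\le2M\sum_vT_v=2M(12L-M)$. Therefore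
\[
f_3\ge M(M-2L)>0,\qquad f_1\ge4M^2-6LM=4M(M-2L)+2LM>0,
\]
and $f_2=f_3+2M(M-2L)>0$.
\end{proof}

For a surface in the boundary two things change. The terms $-\mu_v\nu_v$ enter $R$, and they work against the lower bounds; and Proposition~\ref{prop:slope} no longer applies. We therefore need formulas for $\nu_v$ on the deeper strata and versions of the slope inequality for curves in $D_v$. Some of the resulting estimates have no room to spare: $f_3$ vanishes on every surface whose general point lies in the stratum $K3$ (Proposition~\ref{prop:K3}).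

\section{The fan, charts and labels}\label{sec:charts}

\subsection{Standard facts}

Besides $\dim H^4(X,\mathbb{R})=4$ we use the following facts. Here $\Gamma(\ell)$ is the kernel of $\mathrm{Sp}(2g,\mathbb{Z})\to\mathrm{Sp}(2g,\mathbb{Z}/\ell)$, and a cone is \emph{basic} if it is spanned by part of a lattice basis.
\begin{enumerate}
\item[(F1)] For $g=2,3$ the classes $L$ and $M$ are nef on $\overline{\mathcal{A}}_g$, and $aL-bD$ is ample for $a>12b>0$ (Hulek; Shepherd-Barron). The class $L$ is pulled back from an ample class on the Satake compactification. On $\overline{\mathcal{A}}_1$ we have $12L=D$, that is, $M\equiv0$.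
\item[(F2)] For $g\le3$ every cone of the fan is basic and equivalent to a face of $K4=\langle x_i^2,(x_i-x_j)^2\rangle$; for $g=2$, to a face of $K3=\langle x_1^2,x_2^2,(x_1-x_2)^2\rangle$. Since $\Gamma(\ell)$ is neat, $\overline{\mathcal{A}}_g(\ell)$ is smooth and projective, with the charts described below (Voronoi, Namikawa, Ash--Mumford--Rapoport--Tai).
\item[(F3)] The group $\mathrm{Sp}(2g,\mathbb{Z})$ permutes the eighth powers $\theta_\chi^8$ of the even theta constants, with weight $4$ and trivial multiplier, and $\Gamma(2)$ fixes each of them (Igusa).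
\item[(F4)] Indecomposable ppav of dimension $2$ or $3$ are Jacobians of smooth curves. By Riemann's singularity theorem, at a Jacobian the multiplicity of $\theta_\chi(\tau,\cdot)$ at the origin is $h^0(\eta)$, where $\eta$ is the square root of the canonical bundle that corresponds to $\chi$.
\item[(F5)] On a complete toric variety every effective cycle is rationally equivalent to a nonnegative combination of orbit closures (Hirschowitz; Fulton--MacPherson--Sottile--Sturmfels).
\item[(F6)] $H^2(\overline{\mathcal{A}}_2,\mathbb{R})$ is spanned by $L$ and $D$.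
\item[(F7)] The group $\mathrm{Sp}(2g,\mathbb{Z})$ is transitive on bases of primitive isotropic sublattices of given rank, and $\mathrm{Sp}(2g,\mathbb{Z})\to\mathrm{Sp}(2g,\mathbb{Z}/\ell)$ is surjective.
\end{enumerate}

\subsection{Cones as graphs}\label{ss:graphs}

Put $x_0=0$. The rays of $K4$ are the squares of the forms $x_i-x_j$, $0\le i<j\le3$, that is, of the edges of the complete graph on $\{0,1,2,3\}$, and faces correspond to sets of edges. Permutations of the vertices act through $\mathrm{GL}(3,\mathbb{Z})$, so the automorphisms of $K4$ are transitive on its rays. A set of edges is linearly independent exactly when it is a forest. A forest extends to a spanning tree, and every edge is a signed sum of the tree edges on the path between its ends. Hence, for the forms $\xi$ whose squares are the rays of one cone: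
\begin{enumerate}
\item[(U)] linearly independent forms are part of a lattice basis that consists of such forms, and in this basis every form has coefficients in $\{0,\pm1\}$.
\end{enumerate}
This is total unimodularity. In particular all forests with $k$ edges give equivalent cones, and the list of types is as follows.
\begin{center}
\begin{tabular}{l|cccccccc}
type & $1$ & $1{+}1$ & $K3$ & $1{+}1{+}1$ & $K3{+}1$ & $C4$ & $K4{-}1$ & $K4$\\ \hline
number of edges & 1 & 2 & 3 & 3 & 4 & 4 & 5 & 6\\
torus rank & 1 & 2 & 2 & 3 & 3 & 3 & 3 & 3\\
dimension of stratum & 5 & 4 & 3 & 3 & 2 & 2 & 1 & 0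
\end{tabular}
\end{center}
Here $K3$ is a triangle, $1{+}1{+}1$ a spanning tree, $K3{+}1$ a triangle with a pendant edge, $C4$ a $4$-cycle, and $K4{-}1$ two triangles that share one edge, the \emph{diagonal}. We often name a ray $\xi^2$ by the form $\xi$.

\subsection{Charts}\label{ss:charts}

A cusp of rank $r$ is a primitive isotropic sublattice $U\subset\mathbb{Z}^{2g}$ of rank $r$. Its fan lives in $\mathrm{Sym}^2(U)\otimes\mathbb{R}$ and has rays $\xi^2$ with $\xi\in U$ primitive. After applying an element of $\mathrm{Sp}(2g,\mathbb{Z})$ we may assume $U=\langle x_1,\dots,x_r\rangle$, where $x_1,\dots,x_g$ are the coordinate forms on $\mathbb{Z}^g$, with dual basis $e_1,\dots,e_g$. A point $\tau$ of the Siegel space $\mathbb{H}_g$ is a complex symmetric bilinear form on $\mathbb{Z}^g$, $\tau_{ij}=\tau(e_i,e_j)$, and $\xi^2$ has the matrix $\xi\xi^t\in\mathrm{Sym}_r(\mathbb{Z})$.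

Let $\sigma$ be a cone whose rays span $U$; equivalently, its relative interior consists of positive definite forms on $\mathbb{Z}^r$. Let $X_\sigma$ be the affine toric variety of $\sigma$ for the cocharacter lattice $\ell\,\mathrm{Sym}_r(\mathbb{Z})$. The characters of its torus $\mathrm{Sym}_r(\mathbb{C})/\ell\,\mathrm{Sym}_r(\mathbb{Z})$ are the functions $e^{2\pi i a(\tau)/\ell}$, with $a$ an integral combination of the $\tau_{ij}$, $i\le j\le r$. A point of the $\sigma$-stratum of $\overline{\mathcal{A}}_g(\ell)$ has a neighborhood isomorphic to an open subset of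
\[
X_\sigma\times\mathbb{C}^{r(g-r)}\times\mathbb{H}_{g-r},
\]
where the factors come from the blocks $(\tau_{ij})_{i,j\le r}$, $(\tau_{ij})_{i\le r<j}$, $(\tau_{ij})_{i,j>r}$. The boundary components in the chart are the coordinate hyperplanes $D_\xi$, with $\xi^2$ a ray of $\sigma$. The $\sigma$-stratum comes from the closed orbit of $X_\sigma$, whose coordinates are the characters with $a|_\sigma=0$. Every point in the closure of the $\sigma$-stratum lies in the stratum of a cone that contains $\sigma$.

The bundle $kL$ is trivialized on each chart, so that a section, a modular form of weight $k$, becomes a Fourier-expanded function on $\mathbb{H}_g$. Two charts are glued by an element $\gamma\in\mathrm{Sp}(2g,\mathbb{Z})$ with $g\times g$ blocks $\gamma_{ij}$, and the transition function is $j(\gamma,\tau)^k$, where $j(\gamma,\tau)=\det(\gamma_{21}\tau+\gamma_{22})$.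

We use the structure of the stabilizer of $\pm x_1$. Write $\tau=\left(\begin{smallmatrix}\tau_{11}&z\\z^t&\tau'\end{smallmatrix}\right)$. The stabilizer is generated by $\mathrm{Sp}(2g-2,\mathbb{Z})$, acting on $x_1^\perp/x_1$; by the sign change of $x_1$, which sends $z$ to $-z$; and by a Heisenberg group, which fixes $\tau'$, translates $z$ by the lattice $\mathbb{Z}^{g-1}+\mathbb{Z}^{g-1}\tau'$ of $B$, and has center $\tau_{11}\mapsto\tau_{11}+n$. The pair $(B,z)$ of a point of $D_{x_1}^\circ$ is given by $\tau'$ and the image of $z$ in $B$.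

\subsection{Labels}

Locally a boundary branch is named by a vector $\xi$. To compute $\sum\Delta_v^2$ we must know when two branches belong to the same global component. Components correspond to the $\Gamma(\ell)$-orbits of primitive vectors $\pm v\in\mathbb{Z}^{2g}$.

\begin{lemma}\label{lem:labels}
Two primitive vectors lie in one $\Gamma(\ell)$-orbit if and only if they are congruent modulo $\ell$.
\end{lemma}

\begin{proof}
Elements of $\Gamma(\ell)$ preserve classes modulo $\ell$. Conversely, let $w\equiv w'\pmod\ell$. By (F7), and since $\Gamma(\ell)$ is normal, we may take $w=x_1$, and there is $\gamma'\in\mathrm{Sp}(2g,\mathbb{Z})$ with $\gamma'x_1=w'$. The reduction of $\gamma'$ lies in the stabilizer of $x_1$ in $\mathrm{Sp}(2g,\mathbb{Z}/\ell)$, a semidirect product of a Heisenberg group over $\mathbb{Z}/\ell$ and $\mathrm{Sp}(2g-2,\mathbb{Z}/\ell)$. Both factors lift to $\mathbb{Z}$, the second by (F7), so there is $\gamma''\in\mathrm{Sp}(2g,\mathbb{Z})$ with $\gamma''x_1=x_1$ and $\gamma''\equiv\gamma'$. Then $\gamma'\gamma''^{-1}\in\Gamma(\ell)$ maps $x_1$ to $w'$.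
\end{proof}

So components are indexed by classes $v$ modulo $\ell$ and sign, which we call \emph{labels}. Since $\ell\ge3$, vectors with coefficients in $\{0,\pm1\}$ in a common basis have equal labels only if they are equal up to sign.

\begin{lemma}\label{lem:snc}
For $g\le3$ the divisor $\sum_vD_v$ on $\overline{\mathcal{A}}_g(\ell)$ has simple normal crossings, and $D$ pulls back to $\sum_v\Delta_v$.
\end{lemma}

\begin{proof}
By (U) the rays of one cone have distinct labels, so in each chart distinct coordinate hyperplanes belong to distinct components. For the second claim take a general point $(B,z)$ of $D_{x_1}^\circ$, so that $\mathrm{Aut}(B)=\pm1$ and $2z\ne0$ if $g\ge2$. An element of $\mathrm{Sp}(2g,\mathbb{Z})$ that fixes the point stabilizes $\pm x_1$. After multiplication by $\pm1$ it acts trivially on $x_1^\perp/x_1$; since $z\ne-z$ in $B$, it fixes $x_1$, and so it lies in the center of the Heisenberg group. Thus $e^{2\pi i\tau_{11}}$ is a local equation of the boundary downstairs, and it is the $\ell$-th power of the local equation $e^{2\pi i\tau_{11}/\ell}$ of $D_{x_1}$.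
\end{proof}

\section{Boundary components and products}\label{sec:bd}

\begin{proof}[Proof of Proposition~\ref{prop:bd}]
Let $v=x_1$. We show that $\pi_v$ is given, on every chart with $v^2\in\sigma$, by restricting $\tau$ to $\ker v\subset\mathbb{Z}^g$.

\emph{Extension.} Restriction to $\ker x_1$ is a lattice map $\mathrm{Sym}_r(\mathbb{Z})\to\mathrm{Sym}_{r-1}(\mathbb{Z})$ with $x_1^2\mapsto0$ and $\xi^2\mapsto(\xi|_{\ker x_1})^2$. In terms of graphs it contracts the edge $x_1$. Contracting this edge in $K4$ gives $x_2^2,x_3^2,(x_2-x_3)^2$, a cone $K3$, and contracting it in $K3$ gives the cone $\langle x_2^2\rangle$ of genus $1$. All rays of $K4$, and of $K3$, are equivalent under automorphisms. So the image $\sigma'$ of $\sigma$ is a cone of the fan of genus $g-1$ whose rays span $U/x_1$, and by (U) each primitive ray generator other than $x_1^2$ goes to a primitive ray generator of $\sigma'$. The toric morphism $X_\sigma\to X_{\sigma'}$ maps the closed orbit to the closed orbit; together with the projection on the other blocks it gives a holomorphic map from the chart to a chart of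 $\overline{\mathcal{A}}_{g-1}(\ell)$. Its restriction to $D_v$ extends $(B,z)\mapsto B$. Since $D_v^\circ$ is dense in $D_v$, the local extensions agree and glue, and $\pi_v$ is algebraic by GAGA.

\emph{Boundary.} Under $X_\sigma\to X_{\sigma'}$ the divisor of a ray $\xi'$ of $\sigma'$ pulls back to the sum of the $D_\xi$ with $\xi|_{\ker v}=\pm\xi'$, each with multiplicity $1$. Write $u\mapsto w$ if the class of $u$ in $(v^\perp/v)\otimes\mathbb{Z}/\ell$ is the label $w$. By Lemma~\ref{lem:labels},
\begin{equation}\label{eq:pullbd}
\pi_v^*D_w=\sum_{u\ne v,\ u\mapsto w}D_u|_{D_v}.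
\end{equation}
Summing over $w$ gives $\pi_v^*D=\sum_{u\ne v}\Delta_u|_{D_v}$.

\emph{Hodge class.} Two charts with $v=x_1$ are glued along $D_v$ by an element $\gamma$ of the stabilizer of $\pm x_1$, and their images are glued by the image $\gamma'$ of $\gamma$ in $\mathrm{Sp}(2g-2,\mathbb{Z})$. For the three kinds of generators in Section~\ref{ss:charts}, $j(\gamma,\tau)$ equals $j(\gamma',\tau')$, $-1$ and $1$. By the cocycle property $j(\gamma,\tau)=\pm j(\gamma',\tau')$ for all $\gamma$, so $2L|_{D_v}$ and $\pi_v^*(2L)$ have the same transition functions.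

Finally, $\mu_v$ is nef by (F1), and $\Delta_v|_{D_v}=D|_{D_v}-\pi_v^*D=(12L-M)-(12L-\mu_v)$.
\end{proof}

Block sums of period matrices give a map $\varphi:\overline{\mathcal{A}}_1(\ell)\times\overline{\mathcal{A}}_{g-1}(\ell)\to\overline{\mathcal{A}}_g(\ell)$ that lifts $N$. We mark classes pulled back from the first factor by $'$ and from the second by $''$.

\begin{lemma}\label{lem:prod}
For $g=2,3$ we have $\varphi^*L=L'+L''$, $\varphi^*D=D'+D''$ and $\varphi^*M\equiv M''$. For $g=3$, $\varphi^*P=\sum_w(\Delta_w'')^2$. For $g=2$, $\varphi^*M\equiv0$, so $M$ has degree $0$ on every curve that lies over $\overline{\mathcal{A}}_{1,1}:=N(\overline{\mathcal{A}}_1\times\overline{\mathcal{A}}_1)$.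
\end{lemma}

\begin{proof}
In charts $\varphi$ is induced by $\mathrm{Sym}_{r_1}\oplus\mathrm{Sym}_{r_2}\subset\mathrm{Sym}_{r_1+r_2}$. A sum $\sigma_1\oplus\sigma_2$ of cones of the two factors is a face of a cone $1\oplus K3=K3{+}1$, and its rays are those of $\sigma_1$ and $\sigma_2$. Distinct boundary components of the two factors have distinct labels $(u_1,0)$, $(0,u_2)$ in genus $g$. So each $\varphi^*\Delta_u$ is zero or the class $\Delta$ of one component pulled back from one factor. This gives the formula for $D$, and for $P$ because squares of classes pulled back from the curve factor vanish. The factor $j$ of a block sum at a block sum is the product of the two factors $j$, which gives the formula for $L$. Then $\varphi^*M=M'+M''$ and $M'\equiv0$. For the last claim, a curve in $\overline{\mathcal{A}}_{1,1}$ is the image of a curve under the finite map $N$.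
\end{proof}

\begin{lemma}\label{lem:dec}
The following points of $Y$ lie over $X^{\mathrm{dec}}$:
\begin{enumerate}
\item[(i)] $(B,z)\in D_v^\circ$ with $z=0$; it lies over $N(\infty,B)$, where $\infty$ is the cusp of $\overline{\mathcal{A}}_1$;
\item[(ii)] $(E_1\times E_2,(z_1,z_2))\in D_v^\circ$ with $z_1=0$ or $z_2=0$;
\item[(iii)] points of the stratum of $\langle x_1^2,x_2^2\rangle$ with $\tau_{13}=\tau_{23}=0$ in $E=\mathbb{C}/(\mathbb{Z}+\mathbb{Z}\tau_{33})$.
\end{enumerate}
\end{lemma}

\begin{proof}
An element of $\mathrm{Sp}(6,\mathbb{Z})$ that preserves the cone translates the entries in question by lattice vectors and makes them zero as complex numbers. In (i), $\tau_{12}=\tau_{13}=0$ and $e_1$ splits off. In (ii), $\tau_{23}=0$ and $\tau_{12}=0$ (or $\tau_{13}=0$), so $e_2$ (or $e_3$) splits off. In (iii), $e_3$ splits off. In each case the point is in the image of a chart of a product.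
\end{proof}

\section{Theta constants at the boundary}\label{sec:theta}

Slope inequalities come from sections of multiples of $L$ whose order of vanishing along each $D_v$ is known exactly. For a characteristic $\chi=(\varepsilon,\delta)\in\{0,1\}^g\times\{0,1\}^g$ let
\[
\theta_\chi(\tau,w)=\sum_{n\in\mathbb{Z}^g+\varepsilon/2}\exp\bigl(\pi i\,n^t\tau n+2\pi i\,n^t(w+\delta/2)\bigr),\qquad\theta_\chi=\theta_\chi(\tau,0).
\]
Then $\theta_\chi(\tau,-w)=(-1)^{\varepsilon\cdot\delta}\theta_\chi(\tau,w)$, and $\chi$ is \emph{even} if $\varepsilon\cdot\delta$ is even. There are $10$ even characteristics for $g=2$ and $36$ for $g=3$. Since $\ell$ is even, $\Gamma(\ell)\subset\Gamma(2)$, and by (F3) each even $\theta_\chi^8$ is a section of $4L$ on $\overline{\mathcal{A}}_g(\ell)$. This is the only use of the parity of $\ell$. On a smooth curve of genus $1$ or $2$ a square root of the canonical bundle has $h^0\le1$, so by Riemann's singularity theorem no even theta constant vanishes at its Jacobian.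

Let $\chi$ be even, $\chi'$ the characteristic of genus $g-1$ obtained by deleting $\varepsilon_1,\delta_1$, and $q=e^{2\pi i\tau_{11}}$. The terms of $\theta_\chi$ with first summation variable $k\in\mathbb{Z}+\varepsilon_1/2$ add up to $q^{k^2/2}e^{\pi ik\delta_1}\theta_{\chi'}(\tau',kz)$.
\begin{itemize}
\item If $\varepsilon_1=0$, then $\chi'$ is even and $\theta_\chi^8\to\theta_{\chi'}(\tau',0)^8\not\equiv0$ as $q\to0$.
\item If $\varepsilon_1=1$, then $\chi'$ has the parity of $\delta_1$. The terms $k=\pm\frac12$ give $q^{1/8}\bigl(i^{\delta_1}+i^{-\delta_1}(-1)^{\delta_1}\bigr)\theta_{\chi'}(\tau',z/2)$, so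
\begin{equation}\label{eq:thetaexp}
\theta_\chi^8=2^8\,q\,\theta_{\chi'}(\tau',z/2)^8+O(q^2).
\end{equation}
As $\chi$ runs over the even characteristics with $\varepsilon_1=1$, $\chi'$ runs over all $4^{g-1}$ characteristics of genus $g-1$, each once, because $\chi'$ determines $\delta_1$.
\end{itemize}

\begin{lemma}\label{lem:count}
The section $\theta_\chi^8$ vanishes along $D_v$ to order exactly $a_v(\chi)\ell$ with $a_v(\chi)\in\{0,1\}$. For each $v$, $a_v(\chi)=1$ for exactly $4$ of the $10$ even $\chi$ if $g=2$, and for exactly $16$ of the $36$ if $g=3$. If $g=3$, $u\ne v$ and $D_u\cap D_v\ne\emptyset$, then $a_u(\chi)=a_v(\chi)=1$ for exactly $8$ even $\chi$.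
\end{lemma}

\begin{proof}
For $v=x_i$ the expansions give $a_v(\chi)=\varepsilon_i$, since $q$ vanishes to order $\ell$. By (F7) any $v$ can be moved to $x_1$, and by (F3) this permutes the even $\chi$. If $D_u\cap D_v\ne\emptyset$, then $u,v$ are represented by two rays of a cone, so by (U) and (F7) the pair can be moved to $(x_1,x_2)$. For even $\chi$ with $\varepsilon_1=\varepsilon_2=1$, the entries $\delta_1,\varepsilon_3,\delta_3$ are free and determine $\delta_2$.
\end{proof}

Dividing $\theta_\chi^8$ by the equations of the boundary gives a section $\tilde\theta_\chi$ of $4L-\sum_va_v(\chi)\Delta_v$. If it does not vanish identically on a curve $C$, then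
\begin{equation}\label{eq:onetheta}
4L\cdot C\ge\sum_va_v(\chi)\,\Delta_v\cdot C .
\end{equation}
A single $\chi$ misses the components with $a_v(\chi)=0$, so we add these inequalities over all $\chi$ for which they are available.

\begin{proof}[Proof of Proposition~\ref{prop:slope}]
By (F4) the curve $C$ contains the Jacobian of a smooth curve of genus $3$. An even theta constant vanishes there only if the corresponding bundle of degree $2$ has $h^0\ge2$, that is, if it is the $g^1_2$, which is unique when it exists. So \eqref{eq:onetheta} holds for at least $35$ of the $36$ even $\chi$; add it over $35$ of them. Each $\Delta_v\cdot C$ is nonnegative and is counted at least $15$ times. Hence $140\,L\cdot C\ge15\,D\cdot C$.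
\end{proof}

\section{Genus two}\label{sec:g2}

The classes $\mu_v$ come from $\overline{\mathcal{A}}_2$, and on the deeper strata from its boundary. The boundary of $\overline{\mathcal{A}}_2$ has the strata $\beta(1)=\{(E,b):b\in E\}/\pm$, then $\beta(1{+}1)=\mathbb{C}^*/(t\sim t^{-1})$ with $t=e^{2\pi i\tau_{12}}$, and the point $\beta(K3)$. Put
\[
Z_0:=\overline{\mathcal{A}}_{1,1}\cap\partial\overline{\mathcal{A}}_2=N(\{\infty\}\times\overline{\mathcal{A}}_1).
\]
Block sums have $\tau_{12}=0$, so $Z_0\cap\beta(1)=\{b=0\}$, and the only point of $Z_0$ of torus rank $2$ is $N(\infty,\infty)$, the point $t=1$ of $\beta(1{+}1)$.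

\begin{lemma}\label{lem:H}
\begin{enumerate}
\item[(i)] On $\overline{\mathcal{A}}_2(\ell)$ we have $M-2L=10L-D\equiv H$, where $H$ is a nonzero effective $\mathbb{Q}$-divisor that lies over $\overline{\mathcal{A}}_{1,1}$ and contains no boundary component. On $\overline{\mathcal{A}}_2$, $10L-D$ is a positive multiple of $[\overline{\mathcal{A}}_{1,1}]$.
\item[(ii)] Let $\mathcal{E}$ be a boundary component of $\overline{\mathcal{A}}_2(\ell)$, $m:=M|_{\mathcal{E}}$, $h:=H|_{\mathcal{E}}$. Then $\Delta_{\mathcal{E}}|_{\mathcal{E}}\equiv-m$, $L^2=0$, $m\equiv2L+h$ and $m^2=2Lm$ on $\mathcal{E}$, and $h$ is effective and lies over $Z_0$.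
\item[(iii)] Let $\pi:T\to\mathcal{E}$ be a morphism from an irreducible projective surface. Then $(\pi^*m)^2=2\,\pi^*L\cdot\pi^*m$. If $\pi(T)$ does not lie over $Z_0$, then $\pi^*(m-2L)$ is represented by an effective divisor whose image under $\pi$ lies over $Z_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The product of the ten even $\theta_\chi^8$ is an $\mathrm{Sp}(4,\mathbb{Z})$-invariant section of $40L$, and by Lemma~\ref{lem:count} its divisor is $4\sum\Delta_w+4H$ with $H\ge0$ free of boundary components. In the interior it does not vanish at Jacobians of smooth curves. It vanishes at products, because for $\varepsilon=\delta=(1,1)$ and diagonal $\tau$ the theta constant is a product of two odd theta constants of genus $1$. So $H$ is nonzero, invariant, and lies over the irreducible divisor $\overline{\mathcal{A}}_{1,1}$.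

(ii) The first claim is \eqref{eq:normal} with $\mu_{\mathcal{E}}\equiv0$, and $L^2=0$ because $L|_{\mathcal{E}}$ is pulled back from a curve. By Lemma~\ref{lem:prod}, $mh=0$, so $m^2=m(2L+h)=2Lm$.

(iii) The class $m^2-2Lm$ vanishes in $H^4(\mathcal{E},\mathbb{R})=\mathbb{R}$, so its pullback vanishes. The divisor is $\pi^*h$.
\end{proof}

\begin{lemma}\label{lem:g2cones}
On $\overline{\mathcal{A}}_2$ we have $L\cdot C_A>0=M\cdot C_A$ and $M\cdot C_F>0=L\cdot C_F$. Every curve class is a nonnegative combination of $C_A$ and $C_F$, and every effective divisor class is a nonnegative combination of $[\partial\overline{\mathcal{A}}_2]$ and $[\overline{\mathcal{A}}_{1,1}]$.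
\end{lemma}

\begin{proof}
The values on $C_A$ follow from Lemma~\ref{lem:prod}. The curve $C_F$ maps to a point of the Satake compactification, so $L\cdot C_F=0$; ampleness of $13L-D$ gives $D\cdot C_F<0$, so $M\cdot C_F>0$. By (F6), $L$ and $M$ are coordinates on $H_2$, and both are nonnegative on curves.

Let $F$ be an irreducible divisor other than $\partial\overline{\mathcal{A}}_2$ and $\overline{\mathcal{A}}_{1,1}$, with class $aL-bD$. The curves $N(\overline{\mathcal{A}}_1\times[B'])$ cover $\overline{\mathcal{A}}_{1,1}$ and their classes are positive multiples of $C_A$, so $F\cdot C_A\ge0$. Since $D\cdot C_A=12L\cdot C_A>0$, this gives $a\ge12b$. The Satake boundary is a curve in a threefold, so two general hyperplane sections through a point of $\mathcal{A}_2\setminus F$ cut out a complete curve in $\mathcal{A}_2$. Intersecting $F$ with a component through that point gives $a\ge0$. Now $[F]=\frac a{10}(10L-D)+(\frac a{10}-b)D$. The second coefficient is nonnegative: for $b\le0$ because $a\ge0$, and for $b>0$ because $a\ge12b$. Lemma~\ref{lem:H}(i) finishes the proof.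
\end{proof}

\section{The strata of torus rank two}\label{sec:rank2}

On a stratum contained in several boundary components there are several maps $\pi_v$, and comparing them expresses $M$ and the $\nu_v$ through the nef classes $\mu_v$. We write $D_i,\pi_i,\mu_i,\nu_i$ for $v=x_i$, and $b_i:=\tau_{i3}$, regarded as points of $E=\mathbb{C}/(\mathbb{Z}+\mathbb{Z}\tau_{33})$.

\subsection{The stratum $1{+}1$}

Let $W$ be a connected component of $D_1\cap D_2$. It is smooth, hence irreducible, hence the closure of one stratum of type $1{+}1$, and we may take the cone to be $\langle x_1^2,x_2^2\rangle$. Points of the open stratum have coordinates $(\tau_{33};b_1,b_2;e^{2\pi i\tau_{12}/\ell})$. Since $\ker x_1=\langle e_2,e_3\rangle$ and $\ker x_2=\langle e_1,e_3\rangle$, the maps $\pi_1$ and $\pi_2$ send $W$ to boundary components of $\overline{\mathcal{A}}_2(\ell)$ and are given by $(\tau_{33},b_2)$ and $(\tau_{33},b_1)$. So Lemma~\ref{lem:H}(iii) applies to $\mu_1$ and $\mu_2$ on surfaces in $W$.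

Let $\xi\ne\pm x_1,\pm x_2$ be a ray of a cone that contains $x_1^2,x_2^2$. By (U), either $\xi=\pm x_1\pm x_2$, and we call $\xi$ \emph{triangular}; or $x_1,x_2,\xi$ is a basis of a cusp of rank $3$, and we call $\xi$ \emph{transversal}. A transversal vector is independent of $x_1,x_2$ modulo $\ell$, so the type depends only on the label. The vectors $x_1+x_2$ and $x_1-x_2$ have different labels, and they span a sublattice of index $2$, so by (U) they are not rays of a common cone. Hence $D_{x_1+x_2}\cap W$ and $D_{x_1-x_2}\cap W$ are disjoint. Put $\kappa:=(\Delta_{x_1+x_2}+\Delta_{x_1-x_2})|_W$, an effective divisor.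

\begin{lemma}\label{lem:W}
On $W$,
\begin{equation}\label{eq:W}
\nu_1\equiv\mu_2+\kappa,\qquad\nu_2\equiv\mu_1+\kappa,\qquad M\equiv\mu_1+\mu_2+\kappa,\qquad\sum_{u\ \mathrm{transversal}}\Delta_u\equiv12L .
\end{equation}
\end{lemma}

\begin{proof}
Let $\mathcal{E}$ be the component that contains $\pi_2(W)$; its label is the class of $x_1$ modulo $x_2$. The vector $x_1$ and the triangular vectors map to this label. A transversal vector does not, since it is independent of $x_1,x_2$ modulo $\ell$. So \eqref{eq:pullbd} gives $\pi_2^*\Delta_{\mathcal{E}}|_W=\Delta_1|_W+\kappa$. The left side is $-\mu_2$ by Lemma~\ref{lem:H}(ii), and $\Delta_1|_W=-\nu_1$. This is the first formula; the second follows by exchanging the indices, and the third from $M=\mu_1+\nu_1$. The last sum is $D-\Delta_1-\Delta_2-\kappa\equiv12L-M+(\mu_2+\kappa)+(\mu_1+\kappa)-\kappa\equiv12L$.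
\end{proof}

\subsection{The stratum $K3$}

Let $u=x_1\mp x_2$ be triangular, and let $V$ be the closure of the stratum of the cone $\langle x_1^2,x_2^2,u^2\rangle$. Every component of $D_u\cap W$ is of this form. The cone is maximal in $\mathrm{Sym}_2(\mathbb{R})$, so points of the open stratum have coordinates $(\tau_{33};b_1,b_2)$. Since $\ker u=\langle e_1\pm e_2,e_3\rangle$, the maps $\pi_1,\pi_2,\pi_u$ send $V$ to boundary components and are given by
\begin{equation}\label{eq:threemaps}
(\tau_{33},b_2),\qquad(\tau_{33},b_1),\qquad(\tau_{33},b_1\pm b_2).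
\end{equation}
On $V$ we have $\kappa=\Delta_u=\mu_u-M$, by the disjointness above and \eqref{eq:normal}. Inserting this in $M\equiv\mu_1+\mu_2+\kappa$ gives
\begin{equation}\label{eq:V}
2M\equiv\mu_1+\mu_2+\mu_u\quad\text{on }V .
\end{equation}

\section{Torus rank three}\label{sec:toric}

The strata of torus rank $3$ are toric, and all numbers can be read off from the fan. Let $\rho$ be a cone of type $1{+}1{+}1$, $K3{+}1$, $C4$ or $K4{-}1$. Its relative interior is positive definite, so only finitely many cones contain $\rho$, and the orbit closure $V(\rho)$ in the torus embedding of the rank $3$ cusp is a complete smooth toric variety. Near $V(\rho)$ the torus embedding maps to $Y$ as the quotient by a group of elements of $\mathrm{GL}(3,\mathbb{Z})$ that are congruent to $\pm1$ modulo $\ell$. Suppose that such a $\gamma$ identifies two points of $V(\rho)$. Then $\gamma\rho$ and $\rho$ are faces of one cone and have the same labels, so $\gamma\xi=\pm\xi$ for every ray $\xi$ of $\rho$. The congruence forces the same sign for all $\xi$, and the $\xi$ span $\mathbb{Z}^3$, so $\gamma$ acts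 trivially on quadratic forms. Hence $V(\rho)\to Y$ is injective and finite, with image the closed stratum $Z_\rho$, and we compute on $V(\rho)$.

On $V(\rho)$ we have $L=0$, since $Z_\rho$ maps to a point of the Satake compactification; so $M=-D$. The component $D_u$ pulls back to the sum of the toric divisors $D_\xi$ over the rays $\xi$ with label $u$ of cones that contain $\rho$. In the three cases below all these rays have coefficients in $\{0,\pm1\}$ in $x_1,x_2,x_3$, so their labels are distinct. For every linear form $a$ on $\mathrm{Sym}_3(\mathbb{Z})$ there is the relation $\sum_\xi a(\xi^2)D_\xi|_{V(\rho)}=0$.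

\subsection{Curves of type $K4{-}1$}

Let $\rho=\langle x_1^2,x_2^2,x_3^2,(x_1-x_2)^2,(x_1-x_3)^2\rangle$, with diagonal $x_1$, and $c=V(\rho)$. One maximal cone containing $\rho$ is $K4$, with additional ray $x_2-x_3$. The substitution $x_2\mapsto x_1-x_2$ preserves $\rho$ and gives the other, with additional ray $x_1-x_2-x_3$. Each additional divisor meets $c$ transversally in one point. Expanding both sides shows
\[
(x_1-x_2-x_3)^2=x_2^2+x_3^2+(x_1-x_2)^2+(x_1-x_3)^2-x_1^2-(x_2-x_3)^2 .
\]
Take for $a$ the coordinate of a ray $\xi^2$ of $\rho$ in the basis given by the rays of $K4$. The relation gives $D_{x_1}\cdot c=1$, and $D_\xi\cdot c=-1$ for the other four rays. So $D\cdot c=\ell(1-4+2)=-\ell$, $M\cdot c=\ell$, and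
\begin{equation}\label{eq:K4}
(M+\nu_u)\cdot c=(M-\Delta_u)\cdot c\in\{0,2\ell\}\qquad\text{for all five rays $u$ of $\rho$.}
\end{equation}
The value $0$ occurs for the diagonal, where $\mu_u\cdot c=2M\cdot c>0$. So the factor $2$ in Proposition~\ref{prop:nef} cannot be lowered.

\subsection{The surface $K3{+}1$}

Let $y_1=x_1$, $y_2=x_2$, $y_3=x_1-x_2$. The forms $y_1^2,y_2^2,y_3^2,x_3^2,2x_1x_3,2x_2x_3$ are a basis of $\mathrm{Sym}_3(\mathbb{Z})$, and $(x_3\pm y_i)^2=x_3^2+y_i^2\pm2y_ix_3$. Modulo $\rho=K3{+}1$ these six rays map to $\pm(1,0),\pm(0,1),\pm(1,-1)$, the vertices of a hexagon. The rays $x_3+x_1$, $x_3+x_2$ and $\rho$ span the image of $K4$ under $x_3\mapsto-x_3$. The substitution $x_1\mapsto x_2$, $x_2\mapsto x_2-x_1$, $x_3\mapsto x_3$ preserves $\rho$ and rotates the hexagon by one step. So the six cones over the sides of the hexagon come from maximal cones, and they fill the plane. Thus $V(\rho)$ is the del Pezzo surface of degree $6$, with a hexagon of $(-1)$-curves $c_{\pm1},c_{\pm2},c_{\pm3}$, where $c_i$ and $c_{-i}$ are opposite. Their sum $-K$ has square $-6+12=6$.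 The coordinates of $y_i^2$ and $x_3^2$ give
\[
D_{y_i}=-(c_i+c_{-i}),\qquad D_{x_3}=K .
\]
The sum of all $D_\xi$ is $K+K-K=K$, so $M=-\ell K$ and
\begin{equation}\label{eq:K31}
M^2=6\ell^2,\qquad P=\ell^2\bigl(3\cdot(-2)+6+6\cdot(-1)\bigr)=-6\ell^2 .
\end{equation}

\subsection{The surface $C4$}

Let $(y_1,y_2,y_3,y_4)=(x_1,-x_2,x_3-x_1,x_2-x_3)$. Then $\sum y_i=0$, $\rho=C4=\langle y_1^2,\dots,y_4^2\rangle$, and all permutations of the $y_i$ are induced by $\mathrm{GL}(3,\mathbb{Z})$. If the four edges are arranged in a cycle in the order $y_i,y_j,y_k,y_4$, the two diagonals are $y_i+y_j$ and $y_j+y_k$. So any two of the rays $y_1+y_2$, $y_1+y_3$, $y_2+y_3$ span with $\rho$ a cone of type $K4$. Moreover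
\[
(y_1+y_2)^2+(y_1+y_3)^2+(y_2+y_3)^2=y_1^2+y_2^2+y_3^2+(y_1+y_2+y_3)^2=\sum_{i=1}^4y_i^2 .
\]
Modulo $\rho$ the three rays have sum zero and any two are a basis, so $V(\rho)=\mathbb{P}^2$ and the three divisors are lines, of class $\lambda$. The coordinate of $y_i^2$ in the basis $y_1^2,\dots,y_4^2,(y_1+y_2)^2,(y_1+y_3)^2$ gives $D_{y_i}=-\lambda$. The sum of all $D_\xi$ is $-4\lambda+3\lambda=-\lambda$, so $M=\ell\lambda$ and
\begin{equation}\label{eq:C4}
M^2=\ell^2,\qquad P=\ell^2(4+3)=7\ell^2 .
\end{equation}

\section{The five classes and the cone they span}\label{sec:five}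

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
On the two strata $L=0$, so \eqref{eq:K31} and \eqref{eq:C4} give their vectors. For the other three surfaces we pull back by $\varphi$ and use Lemmas~\ref{lem:prod} and \ref{lem:g2cones}.

On $\overline{\mathcal{A}}_1(\ell)\times C$, with $C$ a curve, products of two classes from the same factor vanish. So $M^2=P=0$, $L^2=2L'L''$ and $LM=L'M''$. For $C$ over $C_A$ this gives a positive multiple of $(1,0,0,0)$, and for $C$ over $C_F$ of $(0,1,0,0)$.

On $\{\mathrm{pt}\}\times\mathcal{E}$ we have $L^2=0$, $LM=Lm$ and $M^2=2Lm$ by Lemma~\ref{lem:H}(ii), and $P=m^2-12Lm=-10Lm$ by Example~\ref{ex:g2}. The class $L|_{\mathcal{E}}$ is a positive multiple of a general fiber of $\mathcal{E}\to\overline{\mathcal{A}}_1(\ell)$, which lies over a curve $C_F$, so $Lm>0$. This gives $(0,1,2,-10)$.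

The vectors of $S_A,S_F,\overline{\beta(K3{+}1)},\overline{\beta(C4)}$ are linearly independent. So $L^2,LM,M^2,P$ are independent in the four-dimensional space $H^4(X,\mathbb{R})$, hence a basis, and they are coordinates on $H_4(X,\mathbb{R})$. Both sides of the relation in (b) equal $(0,1,3,-3)$.
\end{proof}

\begin{proposition}\label{prop:linalg}
$\mathcal{C}=\{L^2,LM,f_1,f_2,f_3\ge0\}$, and the five generators span five distinct extremal rays of $\mathcal{C}$.
\end{proposition}

\begin{proof}
With the normalization of (b) the five forms take the following values.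
\begin{center}
\begin{tabular}{l|ccccc}
 & $L^2$ & $LM$ & $2f_1$ & $2f_2$ & $2f_3$\\ \hline
$S_A$ & 1&0&0&0&0\\
$S_F$ & 0&1&0&0&8\\
$S_D$ & 0&1&24&0&0\\
$\overline{\beta(K3{+}1)}$ & 0&0&8&4&0\\
$\overline{\beta(C4)}$ & 0&0&0&12&8
\end{tabular}
\end{center}
So the forms are nonnegative on $\mathcal{C}$. Conversely, let $x=(a,b,c,r)$ satisfy $a,b\ge0$, $-5c\le r\le7c$ and $r\ge-c-8b$. If $r\ge-c$, then
\[
x=aS_A+bS_F+\tfrac{7c-r}8\,\overline{\beta(K3{+}1)}+\tfrac{r+c}8\,\overline{\beta(C4)};
\]
the last two coefficients have sum $c$, and $-\frac{7c-r}8+\frac{7(r+c)}8=r$. If $r<-c$, put $y=\frac{-c-r}8\in(0,b]$. Then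
\[
x=aS_A+(b-y)S_F+yS_D+\tfrac{5c+r}4\,\overline{\beta(K3{+}1)},
\]
because $\frac{5c+r}4=c-2y$ and $-10y-(c-2y)=-c-8y=r$. All coefficients are nonnegative.

A nonzero vector of the cone spans an extremal ray if the defining forms that vanish on it have rank $3$. By the table these sets are $\{LM,f_1,f_2,f_3\}$, $\{L^2,f_1,f_2\}$, $\{L^2,f_2,f_3\}$, $\{L^2,LM,f_3\}$, $\{L^2,LM,f_1\}$. The forms $f_1,f_2$ span $\langle M^2,P\rangle$, so the first two sets have rank $3$; in the last three sets independence is read off from the coefficients of $L^2$, $LM$ and $P$. The rays are distinct by (b).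
\end{proof}

Two kinds of surfaces need no inequalities.

\begin{proposition}\label{prop:direct}
Let $S\subset X$ be an irreducible surface. If $S\subset X^{\mathrm{dec}}$, or if $S$ has torus rank $3$ everywhere, then $[S]\in\mathcal{C}$.
\end{proposition}

\begin{proof}
Let $S\subset X^{\mathrm{dec}}$, and let $S'\subset\overline{\mathcal{A}}_1\times\overline{\mathcal{A}}_2$ be an irreducible surface that maps onto $S$. Since $\overline{\mathcal{A}}_1\cong\mathbb{P}^1$, the K\"unneth formula gives $[S']=[\overline{\mathcal{A}}_1]\times\gamma+[\mathrm{pt}]\times\alpha$. Intersecting with a general fiber of the first projection shows that $\gamma$ is the class of $S'\cap(\{t\}\times\overline{\mathcal{A}}_2)$ for general $t$, and $\alpha=\mathrm{pr}_{2*}[S']$; both are effective or zero. By Lemma~\ref{lem:g2cones}, $N_*[S']$ is a nonnegative combination of $S_A$, $S_F$, $S_D$ and $N_*([\mathrm{pt}]\times[\overline{\mathcal{A}}_{1,1}])$. On a surface over $\{\mathrm{pt}\}\times\overline{\mathcal{A}}_{1,1}$ we have $M\equiv0$ by Lemma~\ref{lem:prod}, $P=M^2-12LM=0$ by Example~\ref{ex:g2},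 and $L^2>0$. So the last class is a positive multiple of $S_A$.

Let $S$ have torus rank $3$ everywhere. A cone of rank $3$ contains a spanning tree, so $T\subset Z_\rho$ for some $\rho$ of type $1{+}1{+}1$. By (F5), on $V(\rho)$ the surface $T$ is equivalent to a nonnegative combination of invariant surfaces. These correspond to four-dimensional cones, which have type $K3{+}1$ or $C4$.
\end{proof}

\section{Curves in a boundary component}\label{sec:curves}

Let $C\subset D_1$ be a curve of generic torus rank $1$. The sixteen sections $\tilde\theta_\chi$ with $a_1(\chi)=1$ see the normal bundle of $D_1$, and by \eqref{eq:thetaexp} they restrict on $D_1^\circ$ to $2^8\theta_{\chi'}(\tau',z/2)^8$. So we must count how many of the sixteen theta functions of genus $2$ can vanish at $z/2$. At $z=0$ the six odd ones vanish; the conditions on $z$ below exclude such points. Write $\mu=\mu_1$, $\nu=\nu_1$ and $D^\flat:=\pi_1^*D=12L-\mu$.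

\begin{lemma}\label{lem:B}
Let $C\subset D_1$ be an irreducible curve of generic torus rank $1$.
\begin{enumerate}
\item[(i)] If generically $B$ is indecomposable and $z\ne0$ in $B$, then $(\nu+4L)C\ge\frac7{15}D^\flat C$ and $(\mu-2L)C\ge0$. Consequently
\[
\bigl(\nu-\tfrac85L+\tfrac7{15}\mu\bigr)C\ge0,\qquad(M-2L)C\ge0 .
\]
\item[(ii)] If generically $B=E_1\times E_2$ and $z=(z_1,z_2)$ with $z_1,z_2\ne0$, then $\mu C=0$ and $(M-2L)C\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $a_1(\chi)=1$ and $\theta_{\chi'}(\tau',z/2)\not\equiv0$ on $C$, then \eqref{eq:onetheta} and \eqref{eq:normal} give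
\begin{equation}\label{eq:bdtheta}
(4L+\nu)C\ge\sum_{v\ne1}a_v(\chi)\Delta_vC .
\end{equation}
Here $\Delta_vC\ge0$ for $v\ne1$, and $\sum_{v\ne1}\Delta_vC=D^\flat C$. If $\Delta_vC>0$, then $D_v\cap D_1\ne\emptyset$, and $a_v(\chi)=1$ for $8$ of the $16$ characteristics by Lemma~\ref{lem:count}. Up to a nowhere vanishing factor, $\theta_{\chi'}(\tau',w)$ is the translate of $\theta_0(\tau',w)$ by a half-period, so the sixteen zero divisors are the translates of one symmetric theta divisor by the points of $B[2]$.

(i) Let $B$ be the Jacobian of a curve with Weierstrass points $w_0,\dots,w_5$. The curve $\Theta=\{y-w_0\}$, with $y$ running over the points of the curve, is a symmetric theta divisor. Two symmetric translates differ by a point $a$ with $\Theta+a=\Theta-a$, that is, $2a=0$; so the sixteen divisors are $\Theta_a=\Theta+a$, $a\in B[2]$. The fifteen nonzero $a$ are the differences $w_i-w_j$. For $a=w_i-w_j$, the points $y=w_j$ and $y=w_i$ of $\Theta_a$ are $w_i-w_0$ and $2w_i-w_j-w_0=w_j-w_0$, which are distinct points of $\Theta\cap B[2]$. Since $\Theta\ne\Theta_a$ are irreducible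 and $\Theta\cdot\Theta_a=2$, there are no other intersection points. By translation, any two of the sixteen divisors meet only in $B[2]$. As $z\ne0$ in $B$, we have $z/2\notin B[2]$, so at a general point of $C$ at most one function vanishes. Adding \eqref{eq:bdtheta} over fifteen characteristics, each $v$ with $\Delta_vC>0$ is counted at least $7$ times, so $15(\nu+4L)C\ge7D^\flat C$. Next, $(\mu-2L)C=H\cdot\pi_{1*}C\ge0$, since $\pi_1(C)$ is not contained in the support of $H$. Substituting $D^\flat=12L-\mu$ and $\frac{84}{15}-4=\frac85$ gives the third inequality. Finally,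
\[
(M-2L)C=(\nu+\mu-2L)C\ge\bigl(\tfrac8{15}\mu-\tfrac25L\bigr)C\ge\bigl(\tfrac{16}{15}-\tfrac6{15}\bigr)LC\ge0 .
\]

(ii) By Lemma~\ref{lem:prod}, $\mu C=0$, so $D^\flat C=12LC$. On a product the theta functions factor, and the sixteen divisors are $(\{a_1\}\times E_2)\cup(E_1\times\{a_2\})$ with $a_i\in E_i[2]$. Since $z_i/2\notin E_i[2]$, none of the functions vanishes at a general point of $C$. Adding all sixteen inequalities gives $16(\nu+4L)C\ge8\cdot12LC$, that is, $(\nu-2L)C\ge0$, and $(M-2L)C=(\nu-2L)C$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:nef}]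
Let $v=x_1$ and let $C\subset D_1$ be an irreducible curve. The vector $v$ is a ray of the cone of the general point of $C$, and we distinguish cases by the type of this cone.

\emph{Type $1$.} If $B$ is generically decomposable, then $\mu C=0$ and $(2M-\mu)C=2MC\ge0$. If $z=0$ along $C$, then by Lemma~\ref{lem:dec}(i) the map $C\to X$ is generically, hence everywhere, the composite of $\pi_1$, the projection to $\overline{\mathcal{A}}_2$ and $N(\infty,\cdot)$. So $MC=\mu C$ by Lemma~\ref{lem:prod}, and $(2M-\mu)C=\mu C\ge0$. Otherwise Lemma~\ref{lem:B}(i) applies, and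
\[
(2M-\mu)C=(2\nu+\mu)C\ge\bigl(\tfrac{14}{15}D^\flat-8L+12L-D^\flat\bigr)C=\bigl(4L-\tfrac1{15}D^\flat\bigr)C\ge0,
\]
because $D^\flat C\le12LC$ by the nefness of $\mu$.

\emph{Type $1{+}1$.} By \eqref{eq:W}, $\nu_1C=(\mu_2+\kappa)C\ge0$, since $C$ is not contained in the support of $\kappa$; and $MC\ge0$.

\emph{Type $K3$.} By \eqref{eq:V}, $2M-\mu_v$ is the sum of the other two nef classes.

\emph{Torus rank $3$.} Let $\rho\ni v^2$ be the cone of the general point, so $C\subset Z_\rho$. By (F5), on $V(\rho)$ the curve $C$ is equivalent to a nonnegative combination of invariant curves. Their cones have type $K4{-}1$ and contain $v^2$, so \eqref{eq:K4} applies.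
\end{proof}

\section{Surfaces in the boundary}\label{sec:bdsurf}

It remains to prove $f_1,f_2,f_3\ge0$ on surfaces whose general point lies in a stratum of type $1$, $1{+}1$ or $K3$. By \eqref{eq:key} it is enough to show $f_1\ge0$, $f_3\ge0$ and $M(M-2L)\ge0$.

\subsection{General point of torus rank one}

\begin{proposition}\label{prop:rank1}
Let $T\subset D_1$ be an irreducible surface of generic torus rank $1$ that does not lie over $X^{\mathrm{dec}}$. Then $f_1,f_2,f_3\ge0$ on $T$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:dec}, generically $z\ne0$, and if $B$ is generically a product then generically $z_1,z_2\ne0$. Since $\sum_{u\ne1}T_u=12L-\mu$, we have $R=R'-\mu\nu$ with $0\le R'\le2M(12L-\mu)$ by Lemma~\ref{lem:key}. Using $\nu=M-\mu$ in \eqref{eq:key},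
\begin{align}
f_1&\ge3M^2-6LM+M\mu+\tfrac12\mu(M-\mu)=3M(M-2L)+\mu\bigl(M-\tfrac12\mu\bigr)+\tfrac12M\mu,\label{eq:r1f1}\\
f_3&\ge M(M-2L)-\tfrac12\mu\nu=\bigl(M-\tfrac12\mu\bigr)\nu+M(\mu-2L).\label{eq:r1f3}
\end{align}
The classes $M$, $\mu$ and $M-\frac12\mu$ are nef on $T$. The second form of \eqref{eq:r1f3} is chosen so that $\nu$ is multiplied by a nef class, and the lower bound for $\nu$ on curves can be inserted.

Suppose that $B$ is generically indecomposable. Lemma~\ref{lem:B}(i) applies to all curves not contained in the closure of the set where the torus rank is at least $2$, $B$ is decomposable or $z=0$. By Lemma~\ref{lem:A} the numbers $M(M-2L)$, $\mu(M-2L)$, $M(\mu-2L)$, $\mu(\mu-2L)$ and $(M-\frac12\mu)(\nu-\frac85L+\frac7{15}\mu)$ are nonnegative. So $f_1\ge0$ by \eqref{eq:r1f1}, and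
\begin{align*}
f_3&\ge\bigl(M-\tfrac12\mu\bigr)\bigl(\tfrac85L-\tfrac7{15}\mu\bigr)+M(\mu-2L)=-\tfrac25LM+\tfrac8{15}M\mu-\tfrac45L\mu+\tfrac7{30}\mu^2\\
&=\tfrac15M(\mu-2L)+\tfrac13\mu(M-2L)+\tfrac1{15}\mu(\mu-2L)+\tfrac16\mu^2\ \ge0 .
\end{align*}

Suppose that $B$ is generically a product. Then $\pi_1(T)$ lies over $\overline{\mathcal{A}}_{1,1}$, so $\mu|_T\equiv0$ by Lemma~\ref{lem:prod}. Lemmas~\ref{lem:A} and \ref{lem:B}(ii) give $M(M-2L)\ge0$, and \eqref{eq:r1f1}, \eqref{eq:r1f3} become $f_1\ge3M(M-2L)$ and $f_3\ge M(M-2L)$.
\end{proof}

\subsection{General point in the stratum $1{+}1$}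

We use the notation of Section~\ref{sec:rank2}. Here $f_3$ reduces to the intersection of two effective divisors on $T$, namely $\kappa$ and the pullback of $h$. They may share components, so the sign is not automatic, and we need the following lemma.

\begin{lemma}\label{lem:kappa}
Let $c\subset W$ be an irreducible curve such that $\pi_1(c)$ lies over $Z_0$. Then $\kappa\cdot c\ge0$.
\end{lemma}

\begin{proof}
We may assume that $c$ lies in the support of $\kappa$. Then $c\subset D_u$ for a single $u=x_1\mp x_2$, and by \eqref{eq:normal} and \eqref{eq:V}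
\[
\kappa\cdot c=(\mu_u-M)c=\tfrac12(\mu_u-\mu_1-\mu_2)c .
\]
We have $\mu_1c=0$ by Lemma~\ref{lem:prod}, since $Z_0\subset\overline{\mathcal{A}}_{1,1}$. We show that $\pi_2$ and $\pi_u$, followed by the projection to $\overline{\mathcal{A}}_2$, agree on a dense subset of $c$, hence on $c$. Then $\mu_uc=\mu_2c$ and $\kappa\cdot c=0$. The cone of the general point of $c$ contains the triangle $\{x_1,x_2,u\}$ and has a stratum of positive dimension, so its type is $K3$, $K3{+}1$ or $K4{-}1$; a $4$-cycle contains no triangle.

\emph{Type $K3$.} By \eqref{eq:threemaps} the hypothesis says $b_2=0$ in $E$ along $c$, and then $(\tau_{33},b_1)$ and $(\tau_{33},b_1\pm b_2)$ are the same point of $\beta(1)$.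

\emph{Type $K3{+}1$.} The fourth ray completes $x_1,x_2$ to a basis; call it $x_3$. The linear forms that vanish on the cone are generated by $\tau_{13}=b_1$ and $\tau_{23}=b_2$, so the stratum has coordinates $e^{2\pi ib_1/\ell},e^{2\pi ib_2/\ell}$. The kernels of $x_1,x_2,u$ are spanned by $e_3$ and $e_2$, $e_1$, $e_1\pm e_2$, and the cone restricts to a cone of type $1{+}1$ on each. So $\pi_1,\pi_2,\pi_u$ land in $\beta(1{+}1)$, with $t=e^{2\pi ib_2},e^{2\pi ib_1},e^{2\pi i(b_1\pm b_2)}$. The hypothesis says $e^{2\pi ib_2}=1$ along $c$, so the last two values agree.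

\emph{Type $K4{-}1$ does not occur.} If $x_1$ is not the diagonal, contracting $x_1$ leaves the second triangle intact, so $\pi_1(c)$ lies over the point $\beta(K3)\notin Z_0$. If $x_1$ is the diagonal, the rays are $x_1,x_2,u,x_3,x_3\pm x_1$ for a suitable basis vector $x_3$. The cone spans the same space as $x_1^2,x_2^2,x_3^2,x_1x_2,x_1x_3$, so the coordinate on $c$ is $e^{2\pi ib_2/\ell}$. The cone restricts to $\langle x_2^2,x_3^2\rangle$ on $\ker x_1$, so $\pi_1$ maps the open part of $c$ onto $\beta(1{+}1)$, which meets $Z_0$ in one point only.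
\end{proof}

\begin{proposition}\label{prop:11}
Let $T\subset W$ be an irreducible surface with general point in the stratum $1{+}1$ that does not lie over $X^{\mathrm{dec}}$. Then $f_1,f_2,f_3\ge0$ on $T$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:dec}(iii), $b_1$ and $b_2$ do not both vanish identically on $T$; after exchanging the indices, $b_2\not\equiv0$. Then $\pi_1(T)$ does not lie over $Z_0$, and by Lemma~\ref{lem:H}(iii) the class $h_1:=\mu_1-2L$ is represented on $T$ by an effective divisor, all of whose components satisfy the hypothesis of Lemma~\ref{lem:kappa}. Hence $\kappa h_1\ge0$. Put $s=\mu_1+\mu_2$, so that $M\equiv s+\kappa$ with $\kappa|_T$ effective. Then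
\[
M(s-2L)=Mh_1+M\mu_2\ge0,\qquad M(M-2L)=M(s-2L)+M\kappa\ge0 .
\]

We compute $R$. For triangular $u$ we have $\mu_u\equiv2M-s$ on $D_u\cap W$ by \eqref{eq:V}, so these $u$ contribute $\kappa(2M-s)=\kappa(s+2\kappa)$. The components $D_1,D_2$ contribute $-\mu_1(\mu_2+\kappa)-\mu_2(\mu_1+\kappa)=-2\mu_1\mu_2-s\kappa$ by \eqref{eq:W}. Let $R_{\mathrm{tr}}$ be the contribution of the transversal $u$. Then
\[
R=2\kappa^2-2\mu_1\mu_2+R_{\mathrm{tr}},\qquad0\le R_{\mathrm{tr}}\le2M\cdot12L,
\]
by Lemma~\ref{lem:key} and the last formula of \eqref{eq:W}.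

For $f_1$, note that $\kappa^2=\kappa M-\kappa s\le\kappa M=M^2-sM$. Hence
\[
f_1\ge3M^2-6LM-\kappa^2+\mu_1\mu_2\ge2M^2+sM-6LM=2M(M-2L)+M(s-2L)\ge0 .
\]
For $f_3$, the identities $\mu_i^2=2L\mu_i$ give $s^2=2Ls+2\mu_1\mu_2$, so
\[
f_3=(s+\kappa)^2-2L(s+\kappa)+\kappa^2-\mu_1\mu_2+\tfrac12R_{\mathrm{tr}}=\mu_1\mu_2+2\kappa(M-L)+\tfrac12R_{\mathrm{tr}} .
\]
On $D_u\cap T$ with $u$ triangular, $2(M-L)\equiv h_1+\mu_2+\mu_u$ by \eqref{eq:V}. Therefore
\[
2\kappa(M-L)=\kappa h_1+\kappa\mu_2+\sum_{u\ \mathrm{triangular}}\mu_uT_u\ge0,
\]
and $f_3\ge0$.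
\end{proof}

\subsection{General point in the stratum $K3$}

\begin{proposition}\label{prop:K3}
Let $T\subset V$ be an irreducible surface with general point in the stratum $K3$. Then $f_3=0$ and $f_1,f_2\ge0$ on $T$.
\end{proposition}

\begin{proof}
Write $\mu_3=\mu_u$. Let $w\ne x_1,x_2,u$ be a ray of a cone that contains the triangle. It is not triangular, since $x_1+x_2$ and $x_1-x_2$ are not rays of a common cone, so $x_1,x_2,w$ is a basis. The triangle then restricts to a cone $K3$ on $\ker w$, so $\pi_w(V\cap D_w)$ lies over the point $\beta(K3)$ and is finite. Hence $\mu_wT_w=0$. By \eqref{eq:V} and $\mu_i^2=2L\mu_i$,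
\[
R=-\sum_{i=1}^3\mu_i(M-\mu_i)=-2M^2+2L\sum_i\mu_i=-2M^2+4LM .
\]
So \eqref{eq:key} gives $f_3=0$, $f_1=4M^2+4LM\ge0$ and $f_2=2M(M-2L)$.

If two of $b_2,b_1,b_1\pm b_2$ vanished identically in $E$ on $T$, then $b_1=b_2=0$ on $T$; but this locus has dimension $1$ in the open stratum. So by \eqref{eq:threemaps} and Lemma~\ref{lem:H}(iii) there are two indices $i,j$ for which $\mu_i-2L$ and $\mu_j-2L$ are effective on $T$. With $k$ the third index,
\[
f_2=M(2M-4L)=M\bigl((\mu_i-2L)+(\mu_j-2L)+\mu_k\bigr)\ge0.\qedhere
\]
\end{proof}

\section{Proof of the theorem}\label{sec:end}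

Part (b) was proved in Section~\ref{sec:five}. Let $S\subset X$ be an irreducible surface and $T$ a component of $p^{-1}(S)$. If $S\subset X^{\mathrm{dec}}$, or if the general point of $S$ has torus rank $3$ (and then every point does), $[S]\in\mathcal{C}$ by Proposition~\ref{prop:direct}. Otherwise the general point of $T$ lies in the interior or in a stratum of type $1$, $1{+}1$ or $K3$, and $f_1,f_2,f_3\ge0$ on $T$ by Propositions~\ref{prop:interior}, \ref{prop:rank1}, \ref{prop:11} and \ref{prop:K3}. Since also $L^2,LM\ge0$, Proposition~\ref{prop:linalg} gives $[S]\in\mathcal{C}$. The generators of $\mathcal{C}$ are effective, so $\mathrm{Eff}_2(X)=\mathcal{C}$. This cone is finitely generated, hence closed, so $\overline{\mathrm{Eff}}_2(X)=\mathcal{C}$. It has five extremal rays in a four-dimensional space, so it is not simplicial. This proves (a).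

The dual of the cone defined by finitely many linear inequalities is generated by the corresponding linear forms, which proves (c). A class on which all five forms are strictly positive lies in the interior of $\mathcal{C}$, so (d) follows from Proposition~\ref{prop:interior}. \qed

\begin{thebibliography}{9}
\bibitem{GH} Samuel Grushevsky and Klaus Hulek, \emph{On the cone of effective surfaces on $\overline{\mathcal{A}}_3$}, arXiv:2007.02995 (2020).
\end{thebibliography}
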